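\title{Triangulated categories in which $p\cdot X/p\neq 0$}

\begin{abstract}
For an object $X$ of a triangulated category and a prime $p$, let $X/p$ be a cone of multiplication by $p$ on $X$. By a theorem of Schwede, in a topological triangulated category $X/p$ has $p$-order at least $p-2$; in particular $p$ annihilates $X/p$ when $p$ is odd. We show that the axioms of a triangulated category do not imply this. For every prime $p$ we construct a triangulated category with an object $X$ such that the identity of $X/p$ has additive order $p^2$. For odd $p$ its underlying additive category carries no topological triangulation. A variant of the construction gives an object $X/p$ of $p$-order exactly $1$. We start from the homotopy category of perfect complexes over $\mathbb F_p[\varepsilon]/\varepsilon^2$, keep all radical morphisms, and change the addition so that $p$ times the identity of an indecomposable object becomes a socle endomorphism.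
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal T$ be a triangulated category with suspension $\Sigma$ and let $n$ be a natural number. For an object $Y$ we write $Y/n$ for a cone of multiplication by $n$ on $Y$, so that there is a distinguished triangle
\[
Y\xrightarrow{\;n\;}Y\xrightarrow{\;i\;}Y/n\xrightarrow{\;h\;}\Sigma Y .
\]
We write $n\cdot Z=0$ if $n\cdot\mathrm{id}_Z=0$. The notation suggests that $n\cdot Y/n=0$, as for the quotient of an abelian group. The axioms give less. Since $(n\cdot\mathrm{id}_{Y/n})\,i=i\,n=0$, exactness of $\mathcal T(-,Y/n)$ on the triangle yields $s\colon\Sigma Y\to Y/n$ with $n\cdot\mathrm{id}_{Y/n}=sh$. Also $nh=(\Sigma n)h=0$, and therefore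
\begin{equation}\label{eq:square}
n^2\cdot\mathrm{id}_{Y/n}=s\,(nh)=0 .
\end{equation}
Whether $n$ alone suffices is an extension problem. The functor $\mathcal T(Y/n,-)$ gives a short exact sequence
\begin{equation}\label{eq:extension}
0\to\mathcal T(Y/n,Y)/n\to\mathcal T(Y/n,Y/n)\to\{\varphi\in\mathcal T(Y/n,\Sigma Y):n\varphi=0\}\to0
\end{equation}
whose outer terms are killed by $n$, and exactness does not decide whether the middle term is. In the homotopy category of complexes in an additive category it is: the cone of $n$ on a complex $(Y,\delta)$ has terms $Y^i\oplus Y^{i+1}$ and differential $(y,y')\mapsto(\delta y+ny',-\delta y')$, and $(y,y')\mapsto(0,y)$ is a homotopy from $n\cdot\mathrm{id}$ to $0$. This argument uses the complex, not only the triangle.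

The condition $n\cdot X=0$ is the first of a sequence of increasingly strong conditions. An \emph{extension} of a morphism $f\colon K\to X$ is a morphism $\bar f\colon K/n\to X$ with $\bar f i=f$.

\begin{definition}\label{def:order}
Every object has \emph{$n$-order at least $0$}. For $\ell\ge1$, an object $X$ has \emph{$n$-order at least $\ell$} if for every object $K$ and every morphism $f\colon K\to X$ there is an extension $\bar f\colon K/n\to X$ of $f$ whose cone has $n$-order at least $\ell-1$. The \emph{$n$-order} of $X$ is the largest such $\ell$, or $\infty$.
\end{definition}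

By induction on $\ell$, the condition is invariant under isomorphism, does not depend on the choice of cones, and implies the condition for $\ell-1$. An object $X$ has $n$-order at least $1$ exactly when $n\cdot X=0$: if $\mathrm{id}_X=\bar f i$ then $n\cdot\mathrm{id}_X=\bar f\,i\,n=0$, and if $n\cdot X=0$ then every $f\colon K\to X$ satisfies $fn=0$ and so extends over $K/n$. The higher conditions ask that the extension can be chosen so that its cone is again annihilated by $n$, and so on. For example, if $n$ annihilates every object of $\mathcal T$, then every object has $n$-order $\infty$, by induction on $\ell$.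

A triangulated category is \emph{topological} if it is equivalent, by an exact equivalence, to the homotopy category of a stable cofibration category. We use this notion only through the following result.

\begin{theorem}[Schwede]\label{thm:schwede}
Let $\mathcal T$ be a topological triangulated category and $p$ a prime. For every object $X$ of $\mathcal T$ the object $X/p$ has $p$-order at least $p-2$. In particular, $p\cdot X/p=0$ if $p$ is odd.
\end{theorem}

The problem treated here is posed in \cite{Schwede}: \emph{are there an odd prime $p$, a triangulated category $\mathcal T$ (necessarily not topological) and an object $X$ such that the $p$-order of $X/p$ is less than $p-2$? Are there such data with even $p\cdot X/p\ne0$?} Since $p\cdot X/p=0$ holds for complexes and, for odd $p$, in all topological categories, one might expect a formal proof, perhaps from the octahedral axiom. On the other hand, the bound $p-2$ depends on the prime, while the axioms do not mention primes at all and control morphism groups through exact sequences such as \eqref{eq:extension}. The second consideration gives the right answer.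

\begin{theorem}\label{thm:A}
For every odd prime $p$, and also for $p=2$, there are a triangulated category $\mathcal T$ and an object $X$ with $p\cdot X/p\ne0$. Thus $X/p$ has $p$-order $0$, and $0<p-2$ when $p$ is odd.
\end{theorem}

So the answer to both questions is yes. In the next theorem, ``the example'' means the category $\mathcal T$ and the object $X$ constructed in the proof of Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] In any triangulated category $n^2\cdot X/n=0$. In the example the additive order of $\mathrm{id}_{X/p}$ is exactly $p^2$, the maximum possible.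
\item[(2)] In the example $n\cdot X/n\ne0$ for every $n$ with $p\mid n$ and $p^2\nmid n$. Hence for every $n\ge2$ having a prime factor of multiplicity one there are $\mathcal T$ and $X$ with $n\cdot X/n\ne0$.
\item[(3)] If $p$ is odd, the underlying additive category of the example carries no topological triangulation, for any choice of suspension functor.
\item[(4)] For every prime $p$ there are a triangulated category and an object $X$ with $p\cdot X/p=0$ for which $X/p$ has $p$-order exactly $1$. For $p\ge5$ this is again less than $p-2$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:example} shows the idea on a single triangle. After recollections in Section~\ref{sec:recall}, Section~\ref{sec:T0} describes an $\mathbb F_p$-linear triangulated category $\mathcal T_0$, and Section~\ref{sec:Tc} changes its addition to obtain additive categories $\mathcal T_c$. Sections~\ref{sec:triangles}--\ref{sec:octahedron} prove that $\mathcal T_c$ is triangulated; the octahedral axiom is the main point. Section~\ref{sec:proofs} computes $p$-orders in $\mathcal T_c$.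

\section{One triangle over the dual numbers}\label{sec:example}

Fix a prime $p$ for the rest of the paper and put
\[
k=\mathbb F_p,\qquad R=\mathbb Z/p^2,\qquad\Lambda=k[\varepsilon]/\varepsilon^2 .
\]
A bar denotes reduction modulo $p$. Let $\mathcal K=K^b(\operatorname{proj}\Lambda)$ be the homotopy category of bounded cochain complexes of finitely generated projective $\Lambda$-modules. Its suspension is $(\Sigma S)^i=S^{i+1}$ with the differential $\delta$ replaced by $-\delta$. The cone of a chain map $f\colon S\to T$ has terms $T^i\oplus S^{i+1}$ and differential $(t,s)\mapsto(\delta t+fs,-\delta s)$. The distinguished triangles are those isomorphic to $S\xrightarrow{f}T\to\operatorname{cone}(f)\to\Sigma S$, with the inclusion and the projection, and they make $\mathcal K$ a triangulated category.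

Let $E_1$ be $\Lambda$ in degree $0$ and let $E_2$ be $\Lambda\xrightarrow{\varepsilon}\Lambda$ in degrees $-1,0$. The cone of $\varepsilon$ on $E_1$ is $E_2$, so there is a distinguished triangle
\begin{equation}\label{eq:basic}
E_1\xrightarrow{\;\varepsilon\;}E_1\xrightarrow{\;i\;}E_2\xrightarrow{\;h\;}\Sigma E_1 ,
\end{equation}
where $i$ includes the term of degree $0$ and $h$ projects onto the term of degree $-1$. We compute the morphisms out of $E_2$.
\begin{itemize}
\item A chain map $E_2\to E_2$ is a pair $(a,b)\in\Lambda^2$, acting in degrees $-1$ and $0$, with $\varepsilon a=\varepsilon b$. The null-homotopic ones are the multiples of $(\varepsilon,\varepsilon)$. Hence $\mathcal K(E_2,E_2)=k[\omega]/\omega^2$ with $\omega=(\varepsilon,0)=-(0,\varepsilon)$.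
\item A chain map $E_2\to E_1$ is an element $b\in\Lambda$ with $b\varepsilon=0$, and there are no homotopies. Hence $\mathcal K(E_2,E_1)=kt$, where $t$ is $\varepsilon$ in degree $0$.
\item A chain map $E_2\to\Sigma E_1$ is any $a\in\Lambda$, and it is null-homotopic if and only if $a\in\varepsilon\Lambda$. Hence $\mathcal K(E_2,\Sigma E_1)=kh$.
\end{itemize}
We have $it=(0,\varepsilon)=-\omega$ and $h\omega=-h(0,\varepsilon)=0$, so $\mathcal K(E_2,-)$ turns \eqref{eq:basic} into the short exact sequence
\[
0\to kt\xrightarrow{\;t\mapsto-\omega\;}k[\omega]/\omega^2\xrightarrow{\;1\mapsto h\;}kh\to0 .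
\]

The rings $\mathcal K(E_1,E_1)=k[\varepsilon]/\varepsilon^2$ and $\mathcal K(E_2,E_2)=k[\omega]/\omega^2$ have $p^2$ elements. Suppose we could replace both by $\mathbb Z/p^2$, with $p$ in the role of $\varepsilon$ and of $\omega$, and leave the morphism groups between different objects alone. Then \eqref{eq:basic} would read $E_1\xrightarrow{p}E_1\to E_2\to\Sigma E_1$, so $E_2=E_1/p$, and $p\cdot\mathrm{id}_{E_2}=\omega\ne0$. Two tests are passed. First, composition must remain bilinear. The maps $t,i,h$ still have additive order $p$, so their composites with $\varepsilon$ and $\omega$ have to vanish, and they do: $\varepsilon t=0$ and $t\omega=0$ and $\omega i=0$ as chain maps, $i\varepsilon=(0,\varepsilon)i=-\omega i=0$, and $(\Sigma\varepsilon)h=h(\varepsilon,0)=h\omega=0$. Second, the sequence above must remain exact, and it becomes $0\to\mathbb Z/p\to\mathbb Z/p^2\to\mathbb Z/p\to0$. This is the sequence \eqref{eq:extension} for $Y=E_1$, now with the nonsplit extension.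

To make this a proof we need an endomorphism like $\omega$, killed by all non-isomorphisms, for every indecomposable object of $\mathcal K$; a clean way to change the addition; and a class of distinguished triangles that also contains triangles whose maps are not built from non-isomorphisms.

\section{Triangles, octahedra and interval representations}\label{sec:recall}

\subsection*{The axioms}
Let $\mathcal T$ be an additive category with an automorphism $\Sigma$. A \emph{triangle} $(f,g,h)$ is a sequence $X\xrightarrow{f}Y\xrightarrow{g}Z\xrightarrow{h}\Sigma X$. Morphisms of triangles are commutative ladders $(\alpha,\beta,\gamma,\Sigma\alpha)$, abbreviated $(\alpha,\beta,\gamma)$. The \emph{consecutive composites} of a triangle are $gf$, $hg$ and $(\Sigma f)h$. Suppose a class of \emph{distinguished} triangles is given. An \emph{octahedron} on $X\xrightarrow{f}Y\xrightarrow{g}Z$ consists of objects $U,V,W$ and maps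
\[
i\colon Y\to U,\quad j\colon Z\to V,\quad u\colon U\to V,\quad v\colon V\to W,\quad\xi\colon V\to\Sigma X,\quad\eta\colon W\to\Sigma Y
\]
such that $ui=jg$, $\eta v=(\Sigma f)\xi$, and the four triangles
\begin{equation}\label{eq:four}
(f,\,i,\,\xi u),\qquad(g,\,vj,\,\eta),\qquad(gf,\,j,\,\xi),\qquad(u,\,v,\,(\Sigma i)\eta)
\end{equation}
are distinguished. ``Triangulated'' means that Verdier's axioms hold.
\begin{enumerate}
\item[TR1] Distinguished triangles are closed under isomorphism, $X\xrightarrow{1}X\to0\to\Sigma X$ is distinguished, and every morphism $f$ is the first map of a distinguished triangle; its third object is a \emph{cone} of $f$.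
\item[TR2] $(f,g,h)$ is distinguished if and only if its \emph{rotation} $(g,h,-\Sigma f)$ is.
\item[TR3] If $(f,g,h)$ and $(f',g',h')$ are distinguished and $bf=f'a$, there is $c$ with $cg=g'b$ and $h'c=(\Sigma a)h$.
\item[TR4] Any distinguished triangles on $f$, $g$ and $gf$ are the first three triangles \eqref{eq:four} of an octahedron on $(f,g)$.
\end{enumerate}

\begin{lemma}\label{lem:standard}
Assume TR1--TR3.
\begin{enumerate}
\item[(a)] The functors $\mathcal T(T,-)$ and $\mathcal T(-,T)$ turn a distinguished triangle, continued by $\Sigma f,\Sigma g,\dots$ and $\dots,\Sigma^{-1}h$, into long exact sequences. In particular its consecutive composites vanish.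
\item[(b)] Two distinguished triangles on the same map are isomorphic by some $(1,1,\gamma)$.
\item[(c)] A direct summand of a distinguished triangle is distinguished.
\item[(d)] If every composable pair $(f,g)$ has at least one octahedron, then TR4 holds.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the textbook consequence of TR1--TR3. For (b), TR3 gives a morphism $(1,1,\gamma)$; the five lemma applied to $\mathcal T(T,-)$ of the terms $X,Y,Z,\Sigma X,\Sigma Y$ shows that $\gamma_*$ is bijective for all $T$, so $\gamma$ is invertible. For (c), let $\Theta=(f,g,h)$ be a summand of the distinguished triangle $\Theta\oplus\Theta''$ and complete $f$ to a distinguished triangle $\Theta'$. By TR3 the inclusions of $X$ and $Y$ extend to a morphism $\Theta'\to\Theta\oplus\Theta''$, and projecting gives $(1,1,\gamma)\colon\Theta'\to\Theta$. The sequence $\mathcal T(T,\Theta)$ is a summand of an exact sequence, hence exact, and $\gamma$ is invertible as before.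

For (d), take an octahedron and distinguished triangles $(f,i',h_1)$, $(g,g_1,\eta')$, $(gf,j',\xi')$. By (b) there are isomorphisms $\gamma_U,\gamma_W,\gamma_V$ of third objects with $i'=\gamma_Ui$, $h_1\gamma_U=\xi u$, $g_1=\gamma_Wvj$, $\eta'\gamma_W=\eta$, $j'=\gamma_Vj$, $\xi'\gamma_V=\xi$. Put $u'=\gamma_Vu\gamma_U^{-1}$ and $v'=\gamma_Wv\gamma_V^{-1}$. Then $\xi'u'=\xi u\gamma_U^{-1}=h_1$, $v'j'=\gamma_Wvj=g_1$, $u'i'=\gamma_Vui=j'g$ and $\eta'v'=\eta v\gamma_V^{-1}=(\Sigma f)\xi'$, and $(\gamma_U,\gamma_V,\gamma_W)$ is an isomorphism from $(u,v,(\Sigma i)\eta)$ to $(u',v',(\Sigma i')\eta')$.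
\end{proof}

We will split off trivial summands by Gaussian elimination. In any additive category, a map $A\oplus M\to A\oplus N$ whose component $u\colon A\to A$ is invertible factors as
\begin{equation}\label{eq:gauss}
\begin{pmatrix}u&b\\c&e\end{pmatrix}=\begin{pmatrix}1&0\\cu^{-1}&1\end{pmatrix}\begin{pmatrix}1&0\\0&e-cu^{-1}b\end{pmatrix}\begin{pmatrix}u&b\\0&1\end{pmatrix},
\end{equation}
and the two outer factors are automorphisms.

\subsection*{Representations}
A representation of a quiver over a ring $\kappa$ assigns a $\kappa$-module to each vertex and a linear map to each arrow. It is \emph{thin} if every module is $0$ or $\kappa$ and every map is $0$ or $1$. A \emph{linear quiver} has a set of consecutive integers as vertices and arrows $i\to i+1$. For a finite interval $I$ of vertices, $\kappa_I$ is the thin representation with $\kappa$ on $I$, $0$ elsewhere, and maps $1$ inside $I$. A thin representation of a linear quiver with finite support is a direct sum of such $\kappa_I$: cut it at the maps that are $0$.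

\begin{lemma}\label{lem:interval}
Consider a linear quiver.
\begin{enumerate}
\item[(a)] Every finite-dimensional representation $V$ over $k$ is isomorphic to a direct sum of representations $k_I$.
\item[(b)] Let $I=[a,b]$, $I'=[a',b']$. If $a'\le a\le b'\le b$, then $\operatorname{Hom}(k_I,k_{I'})$ is spanned by the map that is $1$ on $[a,b']$, and the same formula defines a map $R_I\to R_{I'}$. Otherwise $\operatorname{Hom}(k_I,k_{I'})=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $V\ne0$. Choose a path $a\to b$ of maximal length that acts nontrivially, $x\in V^a$ with nonzero image $x'\in V^b$, and a functional $\chi$ on $V^b$ with $\chi(x')=1$. By maximality $x'$ maps to $0$ in $V^{b+1}$, so $x$ generates a copy of $k_{[a,b]}$. Pull $\chi$ back to $V^i$ for $a\le i\le b$. The only arrow entering $[a,b]$ is $a-1\to a$, and the pulled back functional kills its image by maximality. So these functionals form a retraction $V\to k_{[a,b]}$, and induction applies to its kernel.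

(b) A map is given by scalars $\varphi_i$, $i\in I\cap I'$, which are all equal. Suppose they are nonzero. If $a<a'$, the arrow $a'-1\to a'$ gives $\varphi_{a'}=0$; if $b<b'$, the arrow $b\to b+1$ gives $\varphi_b=0$. So $a'\le a$, $b'\le b$, and $I\cap I'=[a,b']\ne\emptyset$. Conversely, under these inequalities the map that is $1$ on $[a,b']$ commutes with the arrows over any ring: an arrow $i\to i+1$ either lies in $[a,b']$, or has $i<a$ and starts at $0$ in the source, or has $i+1>b'$ and ends at $0$ in the target.
\end{proof}

\section{Perfect complexes over the dual numbers}\label{sec:T0}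

\subsection*{Minimal complexes}
Finitely generated projective $\Lambda$-modules are free because $\Lambda$ is local. If a differential has an entry that is a unit, \eqref{eq:gauss} brings it to the form $1_\Lambda\oplus\delta'$, and $\delta\delta=0$ forces the neighboring differentials to avoid the two copies of $\Lambda$; so a contractible complex $\Lambda=\Lambda$ splits off. Hence every object of $\mathcal K$ is isomorphic to a \emph{minimal} complex $V\otimes\Lambda$, where $V$ is a finite-dimensional graded $k$-vector space and the differential is $\varepsilon\partial$ with $\partial\colon V^i\to V^{i+1}$. Since $\varepsilon^2=0$, the maps $\partial$ are arbitrary. Thus $(V,\partial)$ is a representation of the linear quiver on $\mathbb Z$, with no relations. We denote the complex by $V$ as well.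

A $\Lambda$-linear map of degree $0$ has the form $f=f^\flat+\varepsilon f^\sharp$ with $f^\flat,f^\sharp\in\prod_i\operatorname{Hom}_k(V^i,W^i)$. It is a chain map if and only if $f^\flat\partial=\partial f^\flat$, with $f^\sharp$ arbitrary, and a homotopy $s+\varepsilon s'$ changes $f$ by $\varepsilon(\partial s+s\partial)$. Hence
\[
\mathcal K(V,W)=\operatorname{Hom}_{\mathrm{rep}}(V,W)\oplus Q(V,W),\qquad Q(V,W)=\prod_i\operatorname{Hom}_k(V^i,W^i)\Big/\{\partial s+s\partial\},
\]
with composition $(f^\flat,f^\sharp)(g^\flat,g^\sharp)=(f^\flat g^\flat,f^\flat g^\sharp+f^\sharp g^\flat)$. In particular $f\mapsto f^\flat$ is a functor and $Q\cdot Q=0$.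

For $d\ge1$ let $E_d$ be the complex $\Lambda\xrightarrow{\varepsilon}\cdots\xrightarrow{\varepsilon}\Lambda$ with $d$ terms in degrees $-d+1,\dots,0$, and let
\[
\mathcal I=\{\Sigma^mE_d:m\in\mathbb Z,\ d\ge1\}.
\]
After changing signs of basis vectors, $\Sigma^mE_d$ is the representation $k_I$ with $I=[-m-d+1,-m]$, and every finite interval occurs exactly once. By Lemma~\ref{lem:interval}(a) every object of $\mathcal K$ is a finite direct sum of elements of $\mathcal I$. These are pairwise non-isomorphic, because $f\mapsto f^\flat$ is a functor. For $A\in\mathcal I$ we have $\operatorname{End}_{\mathrm{rep}}(A)=k$, so $\mathcal K(A,A)=k\oplus Q(A,A)$ is a local ring with residue field $k$ and maximal ideal $Q(A,A)$.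

\subsection*{Duality}
We look for an endomorphism of $A$ that is killed by all non-isomorphisms. It is not obvious from the quotient defining $Q$ when a class vanishes, so we use a trace pairing to detect this. For $e\in\mathcal K(W,W)$ put $\operatorname{str}(e)=\sum_i(-1)^i\operatorname{tr}(e^\sharp_i)$.

\begin{lemma}\label{lem:duality}
The function $\operatorname{str}$ is well defined and satisfies $\operatorname{str}(fg)=\operatorname{str}(gf)$. The pairing $\mathcal K(V,W)\times\mathcal K(W,V)\to k$, $(f,g)\mapsto\operatorname{str}(fg)$, is nondegenerate in both variables, and $Q(W,V)$ is dual to $\operatorname{Hom}_{\mathrm{rep}}(V,W)$.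
\end{lemma}

\begin{proof}
Let $\varphi_i\colon V^i\to W^i$ and $s_i\colon W^i\to V^{i-1}$ be linear maps. Since $\operatorname{tr}(\varphi_is_{i+1}\partial)=\operatorname{tr}(\partial\varphi_is_{i+1})$, shifting the index in these terms gives
\begin{equation}\label{eq:trace}
\sum_i(-1)^i\operatorname{tr}\bigl(\varphi_i(\partial s_i+s_{i+1}\partial)\bigr)=\sum_i(-1)^i\operatorname{tr}\bigl((\varphi_i\partial-\partial\varphi_{i-1})s_i\bigr).
\end{equation}
For $V=W$ and $\varphi=1$ the right side is $0$, so $\operatorname{str}$ is well defined. We have $\operatorname{str}(fg)=\sum_i(-1)^i\operatorname{tr}(f^\flat_ig^\sharp_i+f^\sharp_ig^\flat_i)$, which is symmetric in $f$ and $g$. The pairing $\sum_i(-1)^i\operatorname{tr}(\varphi_i\psi_i)$ between $\prod_i\operatorname{Hom}(V^i,W^i)$ and $\prod_i\operatorname{Hom}(W^i,V^i)$ is perfect. By \eqref{eq:trace}, $\varphi$ annihilates the subspace $\{\partial s+s\partial\}$ if and only if $\varphi$ is a map of representations. So $\operatorname{Hom}_{\mathrm{rep}}(V,W)\times Q(W,V)\to k$ is perfect. Exchanging $V$ and $W$ and using the symmetry, $Q(V,W)\times\operatorname{Hom}_{\mathrm{rep}}(W,V)\to k$ is perfect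 too. The pairing $\operatorname{str}(fg)$ is the sum of these two.
\end{proof}

Consequently $\dim Q(A,A)=1$ for $A\in\mathcal I$. Let $\omega_{E_d}\in Q(E_d,E_d)$ be the class of $\varepsilon$ on the leftmost term; it is nonzero since $\operatorname{str}(\omega_{E_d})=\pm1$. Put $\omega_{\Sigma^mE_d}=\Sigma^m\omega_{E_d}$. Then $\mathcal K(A,A)=k[\omega_A]/\omega_A^2$, and $\omega_{E_1}=\varepsilon$, $\omega_{E_2}=\omega$ in the notation of Section~\ref{sec:example}.

\subsection*{The category $\mathcal T_0$ and its residue}
To change the addition object by object, we want every object to come with a decomposition. Let $\mathcal T_0$ be the category whose objects are the finite sequences in $\mathcal I$ and whose morphisms are matrices of morphisms of $\mathcal K$. Direct sum is concatenation, and $\Sigma$ acts termwise. Sending a sequence to its direct sum is an equivalence $\mathcal T_0\to\mathcal K$ commuting with $\Sigma$, and we call a triangle of $\mathcal T_0$ distinguished if its image is. A morphism of $\mathcal T_0$ is \emph{radical} if all its entries are non-isomorphisms; let $\operatorname{rad}(X,Y)$ be the set of these.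

For $\kappa\in\{k,R\}$ let $\mathcal S_\kappa$ be the category with the same objects whose morphisms are matrices over $\kappa$ with nonzero entries only between equal elements of $\mathcal I$; $\Sigma$ acts on objects as before and keeps the matrices. Let $\sigma\colon\mathcal T_0\to\mathcal S_k$ send an entry $\lambda+\mu\omega_A\colon A\to A$ to $\lambda$ and an entry between different elements of $\mathcal I$ to $0$. We call $\sigma(\varphi)$ the \emph{residue} of $\varphi$.

\begin{proposition}\label{prop:T0}
\begin{enumerate}
\item[(a)] $\mathcal T_0$ is a $k$-linear triangulated category, $\Sigma$ is an automorphism, and every $A\in\mathcal I$ equals $\Sigma^mE_d$ for a unique pair $(m,d)$.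
\item[(b)] $\operatorname{rad}$ is a two-sided ideal, $\sigma$ is a full functor with kernel $\operatorname{rad}$ that commutes with $\Sigma$, and radical endomorphisms are nilpotent.
\item[(c)] For $A\in\mathcal I$, $\omega_A$ is nonzero and radical, and $\Sigma\omega_A=\omega_{\Sigma A}$. If $\rho\colon A\to B$ and $\rho^*\colon B\to A$ are non-isomorphisms, $B\in\mathcal I$, then $\rho\,\omega_A=0$ and $\omega_A\rho^*=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (a) has been shown. For (b), the non-isomorphisms $A\to B$ form a subgroup: all maps if $A\neq B$, and $Q(A,A)$ if $A=B$. Let $\rho\colon A\to B$ and $s\colon B\to C$ with $A,B,C\in\mathcal I$ and $s\rho$ invertible. Then $\rho(s\rho)^{-1}s$ is a nonzero idempotent of the local ring $\mathcal K(B,B)$, hence equal to $1$. So $(s\rho)^{-1}s$ is a two-sided inverse of $\rho$, and then $s$ is invertible as well. Thus a composite with a non-isomorphism on either side is a non-isomorphism, and $\operatorname{rad}$ is an ideal. Every morphism is a scalar matrix plus a radical one, so $\sigma$ is the quotient functor $\mathcal T_0\to\mathcal T_0/\operatorname{rad}=\mathcal S_k$; it commutes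 with $\Sigma$ because $\Sigma$ is $k$-linear and preserves $\operatorname{rad}$. Let $\rho\in\operatorname{rad}(X,X)$ where $X$ has $N$ terms. The entries of $\rho^\flat$ between equal terms are $0$, and by Lemma~\ref{lem:interval}(b) a nonzero entry between different intervals $[a,b]\to[a',b']$ has $a'+b'<a+b$. A nonzero product of $N$ such entries would pass through $N+1$ different terms. So $(\rho^N)^\flat=0$, and $\rho^{2N}\in Q\cdot Q=0$.

For (c), let $s\colon B\to A$ be arbitrary. By (b), $s\rho\in Q(A,A)$, so $s\rho\,\omega_A\in Q\cdot Q=0$ and $\operatorname{str}(s\cdot\rho\,\omega_A)=0$. Lemma~\ref{lem:duality} gives $\rho\,\omega_A=0$. Likewise $\rho^*s\in Q(A,A)$ for all $s\colon A\to B$, so $\operatorname{str}(\omega_A\rho^*\cdot s)=0$ and $\omega_A\rho^*=0$.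
\end{proof}

Sections~\ref{sec:Tc}--\ref{sec:octahedron} use $\mathcal T_0$ only through Proposition~\ref{prop:T0}.

\section{Changing the addition}\label{sec:Tc}

Fix a function $c\colon\{1,2,\dots\}\to\mathbb F_p$ and put $\pi_A=c(d)\,\omega_A$ for $A=\Sigma^mE_d$. We want a category in which $p\cdot\mathrm{id}_A=\pi_A$. We obtain it in two steps: first make room for $p\cdot\mathrm{id}_A\neq0$ by lifting residues from $k$ to $R$, then identify $p\cdot\mathrm{id}_A$ with $\pi_A$.

For $M\in\mathcal S_k(X,Y)$ let $\pi M\in\operatorname{rad}(X,Y)$ be obtained by replacing an entry $\mu$ between two copies of $A$ by $\mu\pi_A$. An entry of a morphism $\varphi$ of $\mathcal T_0$ is a scalar plus a non-isomorphism, and the latter kills $\pi_A$ on both sides by Proposition~\ref{prop:T0}(c). Hence, whenever the composites are defined,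
\begin{equation}\label{eq:pi}
\varphi\cdot\pi M=\pi\bigl(\sigma(\varphi)M\bigr),\qquad\pi M\cdot\varphi=\pi\bigl(M\sigma(\varphi)\bigr).
\end{equation}

Let $\widehat{\mathcal T}=\mathcal T_0\times_{\mathcal S_k}\mathcal S_R$ be the category with the same objects whose morphisms are the pairs $(\varphi,M)$, $\varphi$ in $\mathcal T_0$ and $M$ in $\mathcal S_R$, with $\sigma(\varphi)=\bar M$. We call $\varphi$ the \emph{$\mathcal T_0$-part} and $M$ the \emph{$\mathcal S_R$-part}. Let
\[
J(X,Y)=\{(\pi\bar M,-pM):M\in\mathcal S_R(X,Y)\}\subseteq\widehat{\mathcal T}(X,Y).
\]
This is a subgroup. By \eqref{eq:pi}, $(\varphi,N)(\pi\bar M,-pM)=(\pi\overline{NM},-pNM)$ and $(\pi\bar M,-pM)(\varphi,N)=(\pi\overline{MN},-pMN)$, so $J$ is a two-sided ideal; this is where the vanishing in Proposition~\ref{prop:T0}(c) is needed. Since $\Sigma\pi_A=\pi_{\Sigma A}$, which is the reason why $c$ may not depend on $m$, the ideal $J$ is stable under $\Sigma^{\pm1}$. Put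
\[
\mathcal T=\mathcal T_c=\widehat{\mathcal T}/J,\qquad q\colon\widehat{\mathcal T}\to\mathcal T .
\]
The categories $\widehat{\mathcal T}$ and $\mathcal T$ are additive and $R$-linear, with automorphism $\Sigma$. The functors $q$, $\widehat{\mathcal T}\to\mathcal T_0$ and $\widehat{\mathcal T}\to\mathcal S_R$ are full and the identity on objects. The residue $\sigma(\varphi)=\bar M$ of $(\varphi,M)$ vanishes on $J$, so it defines full functors from $\widehat{\mathcal T}$ and from $\mathcal T$ to $\mathcal S_k$.

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(F1)] The map $\rho\mapsto q(\rho,0)$ is an isomorphism of $\operatorname{rad}(X,Y)$ onto the group of morphisms in $\mathcal T(X,Y)$ with zero residue. We identify the two and speak of radical morphisms of $\mathcal T$.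
\item[(F2)] If $\rho$ is radical, then $q(\varphi,M)\,\rho=\varphi\rho$ and $\rho\,q(\varphi,M)=\rho\varphi$.
\item[(F3)] A morphism of $\widehat{\mathcal T}$ with invertible residue is invertible. Hence isomorphisms of $\mathcal S_R$ lift to isomorphisms of $\widehat{\mathcal T}$.
\item[(F4)] $p\cdot\mathrm{id}_A=\pi_A$ in $\mathcal T$ for $A\in\mathcal I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) If $(\rho,0)=(\pi\bar M,-pM)$, then $pM=0$, so $\bar M=0$ and $\rho=0$. A morphism with zero residue is $q(\varphi,pM)$ with $\varphi$ radical, and $(\varphi,pM)+(\pi\bar M,-pM)=(\varphi+\pi\bar M,0)$. (F2) We have $(\varphi,M)(\rho,0)=(\varphi\rho,0)$ and $(\rho,0)(\varphi,M)=(\rho\varphi,0)$. (F3) An endomorphism with zero residue has the form $(\rho,pM)$ and is nilpotent by Proposition~\ref{prop:T0}(b). If $\alpha$ has invertible residue, let $\beta$ lift the inverse residue; then $\beta\alpha$ and $\alpha\beta$ are $1$ plus a nilpotent, so $\alpha$ is invertible. (F4) Since $\mathcal T_0$ is $k$-linear, $p\cdot\mathrm{id}_A=q(0,p)=q\bigl((0,p)+(\pi_A,-p)\bigr)=q(\pi_A,0)$.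
\end{proof}

\begin{example}\label{ex:end}
For $A=\Sigma^mE_d$ the ring $\mathcal T(A,A)$ is an extension of $k$ by $k\omega_A$ and has $p^2$ elements. If $c(d)\ne0$, then $p\cdot1\ne0$, so $\mathcal T(A,A)=\mathbb Z/p^2$. For different $A,B\in\mathcal I$ all morphisms are radical and $\mathcal T(A,B)=\mathcal T_0(A,B)$. This is the change proposed in Section~\ref{sec:example}. If $c=0$, then $J$ is the kernel of $\widehat{\mathcal T}\to\mathcal T_0$ and $\mathcal T=\mathcal T_0$.
\end{example}

\section{Distinguished triangles and their normal form}\label{sec:triangles}

In each of the categories $\mathcal T_0,\mathcal S_R,\widehat{\mathcal T},\mathcal T$ we have, for objects $A,B,C$, the \emph{contractible} triangles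
\begin{gather*}
\Delta_1(A)=(A\xrightarrow{1}A\to0\to\Sigma A),\qquad\Delta_2(B)=(0\to B\xrightarrow{1}B\to0),\\
\Delta_3(C)=(C\to0\to\Sigma C\xrightarrow{1}\Sigma C).
\end{gather*}
A triangle of $\mathcal T_0$ with radical maps can be read in $\mathcal T$ by (F1), and contractible triangles must be distinguished in any case. So the distinguished triangles of $\mathcal T$ should be the sums of these two kinds, up to isomorphism. To produce such triangles it is more convenient to have a definition that does not mention the decomposition.

\begin{definition}\label{def:triangles}
A triangle of $\mathcal S_R$ is \emph{split} if it is isomorphic to the direct sum of a triangle whose three maps are zero and of contractible triangles. A triangle of $\widehat{\mathcal T}$ is \emph{good} if its $\mathcal T_0$-part is distinguished and its $\mathcal S_R$-part is split. A triangle of $\mathcal T$ is \emph{distinguished} if it is isomorphic to the image under $q$ of a good triangle. A \emph{minimal} triangle is a distinguished triangle of $\mathcal T_0$ whose three maps are radical.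
\end{definition}

\begin{theorem}\label{thm:triangulated}
For every prime $p$ and every function $c$, these triangles make $\mathcal T_c$ a triangulated category, and $p\cdot\mathrm{id}_{\Sigma^mE_d}=c(d)\,\omega_{\Sigma^mE_d}$.
\end{theorem}

The formula is (F4). The axioms are proved in Propositions~\ref{prop:TR23}, \ref{prop:TR1} and \ref{prop:TR4}.

\begin{remark}\label{rem:split}
It is not enough to ask that the consecutive composites of the $\mathcal S_R$-part vanish. Let $c(1)=1$ and give \eqref{eq:basic} the $\mathcal S_R$-part $(-p,0,0)$. Its image in $\mathcal T$ is $(0,i,h)$, because $(\omega_{E_1},-p)\in J$. If this were distinguished, exactness of $\mathcal T(-,E_1)$ would make the radical map $i$ a split monomorphism, which is absurd. Also, the good triangles do not triangulate $\widehat{\mathcal T}$: the map $p\colon A\to A$ of $\mathcal S_R$ is neither zero nor invertible, so it is not the first map of a split triangle, and $(0,p)$ has no cone. The quotient by $J$ repairs this; see Lemma~\ref{lem:rep}.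
\end{remark}

\begin{lemma}\label{lem:normal}
Every minimal triangle is distinguished in $\mathcal T$. Every distinguished triangle of $\mathcal T$ is isomorphic to the direct sum of a minimal triangle and contractible triangles; in particular its consecutive composites vanish.
\end{lemma}

\begin{proof}
If $(f,g,h)$ is minimal, then $\bigl((f,0),(g,0),(h,0)\bigr)$ is good. For the second claim we decompose a good triangle $(f,g,h)$ inside $\widehat{\mathcal T}$. Its consecutive composites vanish, since they do in $\mathcal T_0$ and in $\mathcal S_R$. By (F3), the three components of an isomorphism from the $\mathcal S_R$-part to a direct sum as in Definition~\ref{def:triangles} lift to isomorphisms of $\widehat{\mathcal T}$. Transporting the triangle along them, we may assume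
\[
X=X'\oplus A\oplus C,\qquad Y=Y'\oplus A\oplus B,\qquad Z=Z'\oplus B\oplus\Sigma C,
\]
where the $\mathcal S_R$-parts of $f,g,h$ are the identity on $A\to A$, $B\to B$, $\Sigma C\to\Sigma C$ respectively and zero on all other components.

The component $A\to A$ of $f$ is $u=(1+\rho,1)$ with $\rho$ radical, which is invertible by (F3); the other components have the form $(\text{radical},0)$. The outer factors in \eqref{eq:gauss} then have $\mathcal S_R$-part $1$. Transporting along them changes no $\mathcal S_R$-part and gives $f=1_A\oplus f_1$. Now $gf=0$ shows that $g$ vanishes on $A$, and $(\Sigma f)h=0$ shows that $h$ has no component into $\Sigma A$. So $\Delta_1(A)$ splits off. The complement is good by Lemma~\ref{lem:standard}(c), and its $\mathcal S_R$-part has the form above with $A=0$.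

Next apply \eqref{eq:gauss} to the component $B\to B$ of $g$, using automorphisms of the second and third objects. We get $g=1_B\oplus g_1$; then $gf=0$ shows that $f$ has no component into $B$, and $hg=0$ shows that $h$ vanishes on $B$. So $\Delta_2(B)$ splits off. Finally apply \eqref{eq:gauss} to the component $\Sigma C\to\Sigma C$ of $h$. The automorphism of the target is $\Sigma$ of an automorphism of the first object, so we may transport along it. We get $h=1_{\Sigma C}\oplus h_1$; then $hg=0$ shows that $g$ has no component into $\Sigma C$, and $(\Sigma f)h=0$ shows that $f$ vanishes on $C$. So $\Delta_3(C)$ splits off. What remains is a good triangle with zero $\mathcal S_R$-part, so its $\mathcal T_0$-part is minimal. Apply $q$.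
\end{proof}

The normal form is useful because of (F2): a composite with a radical morphism is the same in $\mathcal T$ and in $\mathcal T_0$, so equations involving the maps of a minimal triangle can be solved in $\mathcal T_0$.

\begin{proposition}\label{prop:TR23}
TR2 and TR3 hold in $\mathcal T$.
\end{proposition}

\begin{proof}
\emph{TR2.} Rotation is a bijection on triangles that preserves isomorphisms and direct sums and commutes with our functors. It sends triangles with zero maps to such, $\Delta_2(B)$ to $\Delta_1(B)$, $\Delta_3(C)$ to $\Delta_2(\Sigma C)$, and $\Delta_1(A)$ to a triangle isomorphic to $\Delta_3(A)$ by $(1,1,-1)$. So the rotation of a split triangle is split, and every split triangle is isomorphic to the rotation of a split triangle; hence the inverse rotation preserves split triangles too. With TR2 in $\mathcal T_0$, good triangles are closed under rotation in both directions, and so are the distinguished triangles of $\mathcal T$.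

\emph{TR3.} Let $(f,g,h)$ and $(f',g',h')$ be distinguished and $bf=f'a$. By Lemma~\ref{lem:normal} we may assume that both are direct sums of a minimal and of contractible triangles. Writing $a,b,c$ as matrices, the hypothesis and the two required equations $cg=g'b$, $h'c=(\Sigma a)h$ decompose into components. So we may assume that each triangle is minimal or contractible. Four cases use only the vanishing of consecutive composites.
\begin{itemize}
\item Source $\Delta_1$: take $c=0$. Here $f=1$, so $g'b=g'bf=g'f'a=0$, and $h=0$.
\item Source $\Delta_2$: take $c=g'b$. Here $g=1$, $h=0$, and $h'c=h'g'b=0$.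
\item Target $\Delta_1$: take $c=0$. Here $g'=0$, $a=f'a=bf$, and $(\Sigma a)h=(\Sigma b)(\Sigma f)h=0$.
\item Target $\Delta_3$: take $c=(\Sigma a)h$. Here $h'=1$, $g'=0$, and $cg=(\Sigma a)hg=0$.
\end{itemize}
It remains to treat sources that are $\Delta_3$ or minimal and targets that are $\Delta_2$ or minimal. Write $a=q(a_0,a_R)$, $b=q(b_0,b_R)$. For $c_0$ in $\mathcal T_0$ let $\tilde c_0=q(c_0,c_R)$, with $c_R$ any lift of $\sigma(c_0)$.
\begin{itemize}
\item Source $\Delta_3$, target $\Delta_2$: $a$ has target $0$ and $b$ has source $0$, so $c=0$ works.
\item Both minimal: by (F1) and (F2), $b_0f=f'a_0$ in $\mathcal T_0$. TR3 in $\mathcal T_0$ gives $c_0$ with $c_0g=g'b_0$ and $h'c_0=(\Sigma a_0)h$, and $c=\tilde c_0$ works by (F2).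
\item Source $\Delta_3$, target minimal: the hypothesis is $f'a=0$ and we need $h'c=\Sigma a$. The right side is not a composite with a radical map, so we first show that $a$ is radical. By (F2), $f'a_0=0$ in $\mathcal T_0$, so $\Sigma a_0$ factors through $h'$ by exactness. Hence $a_0$ is radical and $a$ has zero residue. By (F1) we can change the representative to $a=q(a_0,0)$. Again $f'a_0=0$, so $\Sigma a_0=h'c_0$ for some $c_0$, and $h'\tilde c_0=h'c_0=\Sigma a$.
\item Source minimal, target $\Delta_2$: the hypothesis is $bf=0$ and we need $cg=b$. By (F2), $b_0f=0$, so $b_0$ factors through $g$ and $b$ has zero residue. Change the representative to $b=q(b_0,0)$. Again $b_0f=0$, so $b_0=c_0g$ for some $c_0$, and $\tilde c_0g=c_0g=b$.\qedhere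
\end{itemize}
\end{proof}

\section{Lifting from $\mathbb F_p$ to $\mathbb Z/p^2$}\label{sec:lifting}

TR1 and TR4 ask for the existence of diagrams. We find them in $\mathcal T_0$ and must then supply $\mathcal S_R$-parts, that is, lift the residue of the diagram from $k$ to $R$. Lifting the maps one by one destroys the relations between them. The remedy is to decompose the residue into thin representations, whose description makes sense over any ring. For a thin representation $T$ over $k$ let $\widehat T$ be the thin representation over $R$ with the same support and the same entries $0$ and $1$.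

\begin{lemma}\label{lem:lift}
Let $D$ be a finite-dimensional representation of a quiver on spaces $k^{r_z}$, isomorphic to a direct sum $\bigoplus_\nu T_\nu$ of thin representations. Then $D$ is the reduction of a representation $\widehat D\cong\bigoplus_\nu\widehat T_\nu$ on the modules $R^{r_z}$. If a path acts as zero on $D$, or two parallel paths act equally on $D$, the same holds on $\widehat D$.
\end{lemma}

\begin{proof}
An isomorphism $\bigoplus_\nu T_\nu\to D$ is a family of invertible matrices over $k$. Lift them to matrices over $R$, which are invertible since their determinants are units, and transport $\bigoplus_\nu\widehat T_\nu$ along the lifts. A relation on $D$ holds on each $T_\nu$. There a path acts by $0$ or $1$, and by the same number on $\widehat T_\nu$; since $0\ne1$ in $k$, the relation holds on $\widehat T_\nu$.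
\end{proof}

Lifts are not unique: $R\xrightarrow{p}R$ and $R\xrightarrow{0}R$ have the same reduction. For linear quivers, uniqueness holds within the class produced by Lemma~\ref{lem:lift}. An \emph{interval sum} is a representation of a linear quiver over $R$ isomorphic to a finite direct sum of representations $R_I$.

\begin{lemma}\label{lem:unique}
Two interval sums $P,P'$ on the same modules $R^{r_z}$ with the same reduction are isomorphic by an isomorphism congruent to $1$ modulo $p$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:interval}(b), $\operatorname{Hom}(R_I,R_{I'})\to\operatorname{Hom}(k_I,k_{I'})$ is surjective, so $\operatorname{Hom}(P,P')\to\operatorname{Hom}(\bar P,\bar P')$ is surjective. A lift of the identity consists of matrices $1+pN$, with inverses $1-pN$.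
\end{proof}

To apply this to $\mathcal S_\kappa$, $\kappa\in\{k,R\}$, let $X_A$ be the free $\kappa$-module on the positions at which $A\in\mathcal I$ occurs in the sequence $X$. Then
\[
\mathcal S_\kappa(X,Y)=\prod_{A\in\mathcal I}\operatorname{Hom}_\kappa(X_A,Y_A),\qquad(\Sigma X)_{\Sigma A}=X_A,\qquad(\Sigma M)_{\Sigma A}=M_A .
\]
A map $X\to Y$, or a pair $X\to Y\to Z$, in $\mathcal S_R$ is called an interval sum if $X_A\to Y_A$, or $X_A\to Y_A\to Z_A$, is one for every $A$.

\begin{lemma}\label{lem:rep}
Given $f\colon X\to Y$ and $g\colon Y\to Z$ in $\mathcal T$, we can write $f=q(f_0,f_R)$ and $g=q(g_0,g_R)$ with $(f_R,g_R)$ an interval sum. The same holds for a single map $f$.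
\end{lemma}

\begin{proof}
Write $f=q(f_1,f_R')$, $g=q(g_1,g_R')$. By Lemmas~\ref{lem:interval}(a) and \ref{lem:lift}, applied for each $A$, there is an interval sum $(f_R,g_R)$ with the same reduction as $(f_R',g_R')$. Then $f_R'=f_R+pN$ and $(f_1,f_R')+(\pi\bar N,-pN)=(f_1+\pi\bar N,f_R)$, so $f_0=f_1+\pi\bar N$ works. The same computation gives $g_0$. For a single map take $Z=0$.
\end{proof}

\subsection*{Unrolling}
Triangles and octahedra involve both $X$ and $\Sigma X$, so the lifts for different $A$ must be compatible. Let $\Gamma$ be a quiver with an automorphism $\tau$ that has finitely many orbits on vertices. A \emph{periodic diagram} $D$ of shape $(\Gamma,\tau)$ assigns objects $D(z)$ to vertices and morphisms $D(\alpha)$ to arrows, with $D(\tau z)=\Sigma D(z)$ and $D(\tau\alpha)=\Sigma D(\alpha)$; isomorphisms $\theta$ satisfy $\theta_{\tau z}=\Sigma\theta_z$. For the linear quiver on $\mathbb Z$ with $\tau(i)=i+3$, a periodic diagram is a triangle $(f,g,h)$, continued by $\Sigma f,\Sigma g,\dots$, and the isomorphisms are those of triangles. For a periodic diagram $D$ in $\mathcal S_\kappa$ and $d\ge1$ let $D^d$ be the representation $z\mapsto D(z)_{E_d}$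 of $\Gamma$ over $\kappa$. We call $(D^d)_{d\ge1}$ the \emph{unrolled family}.

\begin{lemma}\label{lem:unroll}
The unrolled family has finite total rank. If the objects $D(z)$ are fixed, unrolling is a bijection between periodic diagrams on these objects and families of representations of $\Gamma$ on the modules $D(z)_{E_d}$. Isomorphisms of periodic diagrams correspond to isomorphisms of unrolled families, relations between paths that are imposed together with all their $\tau$-translates correspond, and unrolling commutes with reduction modulo $p$.
\end{lemma}

\begin{proof}
Periodicity gives $D(z)_{\Sigma^mE_d}=(\Sigma^{-m}D(z))_{E_d}=D^d(\tau^{-m}z)$, and $D(\alpha)_{\Sigma^mE_d}=D^d(\tau^{-m}\alpha)$ for arrows. So the family determines $D$. Conversely, since $(m,d)$ is determined by $\Sigma^mE_d$, the last formula defines morphisms $D(\alpha)$ from any family, and $D(\tau\alpha)_{\Sigma^{m+1}E_d}=D^d(\tau^{-m}\alpha)=D(\alpha)_{\Sigma^mE_d}$ shows that $D(\tau\alpha)=\Sigma D(\alpha)$. The same formula applies to isomorphisms and to composites along paths, and it is compatible with reduction. Finally, $\sum_{m,d}\operatorname{rank}D^d(\tau^{-m}z)$ is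 the number of terms of $D(z)$, and finitely many $z$ represent all orbits.
\end{proof}

This is where the free action of $\Sigma$ on $\mathcal I$ in Proposition~\ref{prop:T0}(a) enters. If some $\Sigma^mA$ with $m\ne0$ were equal to $A$, the family would be subject to a periodicity condition and would have infinite rank.

\begin{lemma}\label{lem:splitcrit}
Let $\Theta$ be a triangle of $\mathcal S_R$ whose consecutive composites vanish. If each member of its unrolled family is isomorphic to a direct sum of thin representations, then $\Theta$ is split.
\end{lemma}

\begin{proof}
In a thin summand no two consecutive maps are $1$, so it is a direct sum of representations $R_I$ with $I$ of one or two elements. For $A=\Sigma^mE_d$, the triangles with $A$ in one position and $0$ in the other two unroll to $R_I$ with $|I|=1$, and $\Delta_1(A),\Delta_2(A),\Delta_3(A)$ unroll to $R_I$ with $|I|=2$, each placed in the $d$-th member of the family; as $m$ varies, all such $I$ occur. So some split triangle has an isomorphic unrolled family, and Lemma~\ref{lem:unroll} applies.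
\end{proof}

\begin{proposition}\label{prop:TR1}
TR1 holds in $\mathcal T$. If $f=q(f_0,f_R)$ with $f_R$ an interval sum, then every cone of $f_0$ in $\mathcal T_0$ is a cone of $f$ in $\mathcal T$.
\end{proposition}

\begin{proof}
Closure under isomorphism is part of the definition, and $\Delta_1(X)$ is good. By Lemma~\ref{lem:rep} it suffices to prove the second claim. Let $(f_0,g_0,h_0)$ be distinguished in $\mathcal T_0$. The unrolled family of its residue consists of finite-dimensional representations of the linear quiver on $\mathbb Z$ in which consecutive maps compose to zero. By Lemmas~\ref{lem:interval}(a), \ref{lem:lift} and \ref{lem:unroll}, the residue is the reduction of a triangle $(f_R',g_R,h_R)$ of $\mathcal S_R$ with vanishing consecutive composites whose unrolled family consists of sums of thin representations. It is split by Lemma~\ref{lem:splitcrit}, and so $f_R'$ is an interval sum. It has the same reduction as $f_R$, but need not equal it. Lemma~\ref{lem:unique} gives automorphisms $\alpha,\beta\equiv1$ modulo $p$ with $f_R\alpha=\beta f_R'$. The triangle $(f_R,g_R\beta^{-1},(\Sigma\alpha)h_R)$ is isomorphic to $(f_R',g_R,h_R)$ by $(\alpha,\beta,1)$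 and has the same reduction. Together with $(f_0,g_0,h_0)$ it forms a good triangle, whose image under $q$ is a distinguished triangle on $f$.
\end{proof}

From now on Lemma~\ref{lem:standard} is available in $\mathcal T$.

\section{The octahedral axiom}\label{sec:octahedron}

We argue as for TR1, but now a whole octahedron has to be lifted at once, so that two squares commute and four triangles become split. We therefore write an octahedron as a periodic diagram and show that the representations of its shape are sums of thin ones.

\subsection*{The strip}
Let $\mathfrak S$ be the quiver with vertices $a_t,b_t,m_t$ ($t\in\mathbb Z$) and arrows $a_t\to m_t\to a_{t+1}$ and $b_t\to m_t\to b_{t+1}$, with the relations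
\begin{enumerate}
\item[(i)] $a_t\to m_t\to a_{t+1}$ and $b_t\to m_t\to b_{t+1}$ are zero;
\item[(ii)] $m_t\to a_{t+1}\to m_{t+1}$ equals $m_t\to b_{t+1}\to m_{t+1}$; call this composite $c_t$.
\end{enumerate}
Let $\tau a_t=b_{t+2}$, $\tau b_t=a_{t+2}$, $\tau m_t=m_{t+2}$. The vertices $a_0,a_1,a_2,b_1,m_0,m_1$ represent the six orbits of vertices. There are four arrows at each $m_t$ and hence eight orbits of arrows. A periodic diagram of shape $(\mathfrak S,\tau)$ is therefore given by six objects $X,Y,Z,U,V,W$ and eight maps $f,g,i,j,u,v,\xi,\eta$, placed as in Figure~\ref{fig:strip}. The relations form six orbits, represented by (i) at $m_0,m_1,m_2$ and (ii) for $t=0,1$: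
\begin{equation}\label{eq:relations}
if=0,\quad vu=0,\quad\xi j=0,\quad(\Sigma g)\eta=0,\quad ui=jg,\quad\eta v=(\Sigma f)\xi .
\end{equation}
A \emph{strip diagram} is a periodic diagram of shape $(\mathfrak S,\tau)$ satisfying \eqref{eq:relations}. In an octahedron the first four relations are consecutive composites of the triangles \eqref{eq:four}. So an octahedron on $(f,g)$ is the same as a strip diagram containing $f$ and $g$ whose four triangles \eqref{eq:four} are distinguished.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.5cm,y=1.3cm,auto]
\node (a0) at (-1,1) {$X$}; \node (a1) at (1,1) {$U$}; \node (a2) at (3,1) {$W$}; \node (a3) at (5,1) {$\Sigma Z$};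
\node (m0) at (0,0) {$Y$}; \node (m1) at (2,0) {$V$}; \node (m2) at (4,0) {$\Sigma Y$};
\node (b0) at (-1,-1) {$\Sigma^{-1}W$}; \node (b1) at (1,-1) {$Z$}; \node (b2) at (3,-1) {$\Sigma X$}; \node (b3) at (5,-1) {$\Sigma U$};
\draw[->] (a0) -- node {\scriptsize$f$} (m0); \draw[->] (b0) -- node {\scriptsize$\Sigma^{-1}\eta$} (m0);
\draw[->] (m0) -- node[swap] {\scriptsize$i$} (a1); \draw[->] (m0) -- node {\scriptsize$g$} (b1);
\draw[->] (a1) -- node {\scriptsize$u$} (m1); \draw[->] (b1) -- node[swap] {\scriptsize$j$} (m1);
\draw[->] (m1) -- node[swap] {\scriptsize$v$} (a2); \draw[->] (m1) -- node {\scriptsize$\xi$} (b2);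
\draw[->] (a2) -- node {\scriptsize$\eta$} (m2); \draw[->] (b2) -- node[swap] {\scriptsize$\Sigma f$} (m2);
\draw[->] (m2) -- node[swap] {\scriptsize$\Sigma g$} (a3); \draw[->] (m2) -- node {\scriptsize$\Sigma i$} (b3);
\end{tikzpicture}
\caption{An octahedron on $X\to Y\to Z$ unrolled into an infinite strip. The top row shows the vertices $a_0,\dots,a_3$, the middle row $m_0,m_1,m_2$, the bottom row $b_0,\dots,b_3$. Every diamond commutes; a composite of two arrows from the top row back to the top row is zero, and likewise for the bottom row. Suspension moves two steps to the right and exchanges the top and bottom rows.}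
\label{fig:strip}
\end{figure}

In any strip diagram the consecutive composites of the four triangles \eqref{eq:four} vanish:
\begin{equation}\label{eq:composites}
\begin{aligned}
&if=0, &&\xi ui=\xi jg=0, &&(\Sigma f)\xi u=\eta vu=0;\\
&vjg=vui=0, &&\eta vj=(\Sigma f)\xi j=0, &&(\Sigma g)\eta=0;\\
&jgf=uif=0, &&\xi j=0, &&(\Sigma g)(\Sigma f)\xi=(\Sigma g)\eta v=0;\\
&vu=0, &&(\Sigma i)\eta v=\Sigma(if)\,\xi=0, &&\Sigma(ui)\,\eta=(\Sigma j)(\Sigma g)\eta=0.
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:strip}
Every finite-dimensional representation $D$ of $\mathfrak S$ over $k$ that satisfies (i) and (ii) is isomorphic to a direct sum of thin representations.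
\end{lemma}

\begin{proof}
As in Lemma~\ref{lem:interval}(a), we split off thin summands by retractions, here until all paths of length two act as zero. We first note that $c_t$ composed with any arrow is zero. Indeed, computing $c_t$ through $a_{t+1}$, the composites $a_t\to m_t\xrightarrow{c_t}m_{t+1}$ and $m_t\xrightarrow{c_t}m_{t+1}\to a_{t+2}$ contain a path $a\to m\to a$; for the arrows from $b_t$ and to $b_{t+2}$ compute $c_t$ through $b_{t+1}$. To check that a family of functionals is a morphism from $D$ to a thin representation $T$, only arrows ending in the support of $T$ matter.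

\emph{Diamonds.} Suppose $c_tx\ne0$ with $x\in D(m_t)$. The images of $x$ at $a_{t+1},b_{t+1},m_{t+1}$ are nonzero and all further images vanish, so $x$ generates the thin representation $T$ with support $\{m_t,a_{t+1},b_{t+1},m_{t+1}\}$ and all four arrows $1$. Choose a functional $\chi$ on $D(m_{t+1})$ with $\chi(c_tx)=1$, and pull it back along the arrows to $D(a_{t+1})$ and $D(b_{t+1})$ and along $c_t$ to $D(m_t)$. By (ii) these functionals commute with the four arrows inside the support. The arrows entering the support are $a_t\to m_t$ and $b_t\to m_t$, and $\chi c_t$ kills their images. So we have a retraction $D\to T$, and $T$ splits off.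

\emph{Diagonals.} Suppose $a_t\to m_t\to b_{t+1}$ is nonzero on $x\in D(a_t)$. The image of $x$ at $a_{t+1}$ is zero by (i), and its image at $m_{t+1}$ is zero because it factors through $c_t$. So $x$ generates the thin representation $T$ with support $\{a_t,m_t,b_{t+1}\}$ and both arrows $1$. Choose $\chi$ on $D(b_{t+1})$ with value $1$ on the image of $x$ and pull it back to $D(m_t)$ and $D(a_t)$. The arrows entering the support are $b_t\to m_t$ and $m_{t-1}\to a_t$. The image of the first is killed by (i), and that of the second because $m_{t-1}\to a_t\to m_t\to b_{t+1}$ is $c_{t-1}$ followed by an arrow. Again $T$ splits off. The quiver and relations are symmetric in $a$ and $b$, so this also treats $b_t\to m_t\to a_{t+1}$.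

\emph{The rest.} Each step lowers the dimension, so we may assume that neither case occurs. With (i), all paths of length two then act as zero. Let $L(z)\subseteq D(z)$ be the common kernel of the arrows leaving $z$ and $H(z)$ a complement. Every arrow vanishes on $L$ and takes values in $L$. Hence $D$ is the direct sum of the representations
\[
L(a_{t+1})\leftarrow H(m_t)\to L(b_{t+1})\qquad\text{and}\qquad H(a_t)\to L(m_t)\leftarrow H(b_t).
\]
In the first, let $K_1,K_2\subseteq H(m_t)$ be the two kernels. Extend a basis of $K_1\cap K_2$ to bases of $K_1$ and of $K_2$, and their union to a basis of $H(m_t)$. The basis vectors outside $K_1$ have linearly independent images under the first map, and those outside $K_2$ under the second; extend these images to bases of the targets. In the second, choose in the same way a basis of $L(m_t)$ containing bases of the two images, and take as bases of the sources preimages of these together with bases of the kernels. In both cases the bases exhibit a direct sum of thin representations.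
\end{proof}

\begin{proposition}\label{prop:TR4}
TR4 holds in $\mathcal T$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:standard}(d) it suffices to find one octahedron on a given pair $X\xrightarrow{f}Y\xrightarrow{g}Z$. Write $f=q(f_0,f_R)$, $g=q(g_0,g_R)$ as in Lemma~\ref{lem:rep} and choose an octahedron $D_0$ on $(f_0,g_0)$ in $\mathcal T_0$, viewed as a strip diagram. Its residue is a strip diagram in $\mathcal S_k$, whose unrolled family consists of finite-dimensional representations satisfying (i) and (ii). By Lemmas~\ref{lem:strip}, \ref{lem:lift} and \ref{lem:unroll} there is a strip diagram $D_R$ in $\mathcal S_R$ on the same objects, with reduction $\sigma(D_0)$, such that each $D_R^d$ is isomorphic to a direct sum of thin representations.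

We adjust $D_R$ so that it contains $f_R$ and $g_R$. Let $(f_R',g_R')$ be the maps of $D_R$ on $a_0\to m_0\to b_1$. For $A=\Sigma^mE_d$, the representation $X_A\to Y_A\to Z_A$ that they define is the restriction of $D_R^d$ to $\tau^{-m}(a_0\to m_0\to b_1)$, a direct sum of thin representations of a linear quiver with three vertices. So $(f_R',g_R')$ is an interval sum with reduction $(\sigma f_0,\sigma g_0)$, and so is $(f_R,g_R)$. By Lemma~\ref{lem:unique} there are automorphisms $\alpha,\beta,\gamma\equiv1$ modulo $p$ of $X,Y,Z$ in $\mathcal S_R$ carrying the first pair to the second. Transport $D_R$ along the family that is $\Sigma^m\alpha,\Sigma^m\beta,\Sigma^m\gamma$ at $\tau^ma_0,\tau^mm_0,\tau^mb_1$ and the identity at the other vertices. The result is an isomorphic strip diagram with the same reduction, and it contains $f_R$ and $g_R$. We call it $D_R$ again.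

The diagrams $D_0$ and $D_R$ together form a periodic diagram in $\widehat{\mathcal T}$ containing $(f_0,f_R)$ and $(g_0,g_R)$, and \eqref{eq:relations} holds since it holds in both parts. The four triangles \eqref{eq:four} have distinguished $\mathcal T_0$-parts. Their $\mathcal S_R$-parts have vanishing consecutive composites by \eqref{eq:composites}. Their unrolled families are obtained from the $D_R^d$ by restricting to a $\tau$-stable sequence of vertices and composing arrows along paths of length one or two, and this sends thin representations to thin representations. By Lemma~\ref{lem:splitcrit} the $\mathcal S_R$-parts are split. So the four triangles are good, and $q$ yields an octahedron on $(f,g)$ in $\mathcal T$.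
\end{proof}

This completes the proof of Theorem~\ref{thm:triangulated}.

\section{The $p$-order of $E_1/p$}\label{sec:proofs}

Suppose $c(1)=1$. The three maps of \eqref{eq:basic} are radical, because $\varepsilon=\omega_{E_1}$ and $E_1,E_2,\Sigma E_1$ are different elements of $\mathcal I$. By Lemma~\ref{lem:normal} the triangle \eqref{eq:basic} is distinguished in $\mathcal T_c$, and by (F4) its first map is $p\cdot\mathrm{id}_{E_1}$. Hence
\begin{equation}\label{eq:cone}
E_1/p\cong E_2\quad\text{in }\mathcal T_c\text{ if }c(1)=1.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]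
Let $c$ be the constant function $1$, $\mathcal T=\mathcal T_c$ and $X=E_1$. By \eqref{eq:cone}, $X/p\cong E_2$, and $p\cdot\mathrm{id}_{E_2}=\omega_{E_2}$ by (F4). This is nonzero in $\mathcal T_0$, hence in $\mathcal T$ by (F1). So $X/p$ does not have $p$-order at least $1$, and its $p$-order is $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, parts (1)--(3)]
Keep $c$, $\mathcal T$ and $X=E_1$ from the previous proof.

(1) The first claim is \eqref{eq:square}. In the example $p\cdot\mathrm{id}_{X/p}\ne0=p^2\cdot\mathrm{id}_{X/p}$, so the additive order is $p^2$.

(2) Let $n=pm$ with $p\nmid m$. Since $\mathcal T$ is $R$-linear, $m$ acts invertibly, and $(m^{-1},1,1)$ is an isomorphism from $(p,i,h)$ to $(n,i,m^{-1}h)$. So $E_1/n\cong E_2$, and $n\cdot\mathrm{id}_{E_2}=m\,\omega_{E_2}\ne0$. For the second claim take for $p$ a prime factor of $n$ of multiplicity one.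

(3) The point is that the cone of a map is almost determined by the additive category. A \emph{weak cokernel} of $\varphi\colon S\to T$ is a map $\psi$ out of $T$ with $\psi\varphi=0$ through which every map killing $\varphi$ factors, not necessarily uniquely. By Lemma~\ref{lem:standard}(a), the second map of a distinguished triangle is a weak cokernel of the first. Take any triangulation of the additive category $\mathcal T$, with any suspension, and let $i'\colon E_1\to Y'$ be the second map of a distinguished triangle on $p\cdot\mathrm{id}_{E_1}$ in it. Both $i$ and $i'$ are weak cokernels of $p\cdot\mathrm{id}_{E_1}$, so there are $\alpha\colon Y'\to E_2$ and $\beta\colon E_2\to Y'$ with $\alpha i'=i$ and $\beta i=i'$. Thus $\alpha\beta i=i$. Now $i\ne0$, because $i^\flat$ is the inclusion of the term of degree $0$; so $\alpha\beta$ is not nilpotent. Since $\mathcal T(E_2,E_2)=\mathbb Z/p^2$ by Example~\ref{ex:end}, $\alpha\beta$ is invertible. From $\alpha\,(p\cdot\mathrm{id}_{Y'})\,\beta=p\,\alpha\beta\ne0$ we get $p\cdot Y'\ne0$, and $Y'$ is a cone of $p$ on $E_1$ in the given triangulation. For odd $p$, Theorem~\ref{thm:schwede} shows that this triangulation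 is not topological.
\end{proof}

For part (4) we switch off the change of addition at $E_2$ only. Then $p$ annihilates $E_1/p\cong E_2$, but there is a map into $E_2$ all of whose extensions have a cone with a summand $E_3$ or $E_4$, which $p$ does not annihilate.

\begin{proof}[Proof of Theorem~\ref{thm:B}, part (4)]
Let $c(2)=0$ and $c(d)=1$ for $d\ne2$, and put $\mathcal T=\mathcal T_c$, $X=E_1$. By \eqref{eq:cone} and (F4), $X/p\cong E_2$ and $p\cdot E_2=0$, so $E_2$ has $p$-order at least $1$. We show that it does not have $p$-order at least $2$, by testing Definition~\ref{def:order} on $K=E_2$ and $f=\omega_{E_2}$.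

The triangle $K\xrightarrow{0}K\to K\oplus\Sigma K\to\Sigma K$, with the inclusion and the projection, is the cone triangle of $0$ in $\mathcal T_0$, and in $\mathcal S_R$ it is $\Delta_2(K)\oplus\Delta_3(K)$. So it is good, and since $p\cdot\mathrm{id}_K=0$ we have $K/p=K\oplus\Sigma K$ with $i$ the inclusion. The extensions of $f$ are the maps
\[
\bar f=(\omega_{E_2},\gamma)\colon E_2\oplus\Sigma E_2\to E_2,\qquad\gamma\in\mathcal T(\Sigma E_2,E_2)=\mathcal T_0(\Sigma E_2,E_2).
\]
Here $\Sigma E_2$ and $E_2$ are the intervals $[-2,-1]$ and $[-1,0]$. By Lemma~\ref{lem:interval}(b), $\operatorname{Hom}_{\mathrm{rep}}(\Sigma E_2,E_2)=0$. The only common degree is $-1$, and there are no nonzero homotopies, because these would land in degrees $-3$ and $-2$, where $E_2$ is zero. So $Q(\Sigma E_2,E_2)=k$, and $\gamma$ is $\lambda\varepsilon$ in degree $-1$ for some $\lambda\in k$.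

The map $\bar f$ is radical, so it equals $q(\bar f,0)$, and $0$ is an interval sum. By Proposition~\ref{prop:TR1} its cone in $\mathcal T$ is its cone in $\mathcal T_0$. This is the minimal complex with basis $t_{-1},t_0$ from the target, $x_{-2},x_{-1}$ from $E_2$ in the source, and $y_{-3},y_{-2}$ from $\Sigma E_2$ in the source, where subscripts are degrees in the cone. The formula for the cone in Section~\ref{sec:example} gives
\[
\partial t_{-1}=t_0,\quad\partial x_{-2}=t_{-1}-x_{-1},\quad\partial y_{-3}=y_{-2},\quad\partial y_{-2}=\lambda t_{-1},\quad\partial t_0=\partial x_{-1}=0 .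
\]
If $\lambda=0$, the chains $x_{-2}\mapsto t_{-1}-x_{-1}\mapsto t_0$ and $y_{-3}\mapsto y_{-2}$ together with $x_{-1}$ form a basis, and the cone is $E_3\oplus\Sigma^2E_2\oplus\Sigma E_1$. If $\lambda\ne0$, the chains $y_{-3}\mapsto y_{-2}\mapsto\lambda t_{-1}\mapsto\lambda t_0$ and $x_{-2}-\lambda^{-1}y_{-2}\mapsto-x_{-1}$ form a basis, and the cone is $E_4\oplus\Sigma E_2$. Since $c(3)=c(4)=1$, we have $p\cdot\mathrm{id}_{E_3}=\omega_{E_3}\ne0$ and $p\cdot\mathrm{id}_{E_4}=\omega_{E_4}\ne0$. So no extension of $f$ has a cone of $p$-order at least $1$. Hence $X/p\cong E_2$ has $p$-order exactly $1$, and $1<p-2$ for $p\ge5$.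
\end{proof}

\begin{thebibliography}{1}
\bibitem{Schwede} Stefan Schwede, \emph{Topological triangulated categories}, arXiv:1201.0899 (2012).
\end{thebibliography}
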